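# Sets of small height in arithmetic lattices of large covolume

## 1. Two matrices over $\mathbb Q(\sqrt{30})$

The polynomial $X^2+10X-5$ has the roots $t_1=-5+\sqrt{30}\approx 0.48$ and $t_2=-5-\sqrt{30}\approx-10.48$. For $\tau\in\{t_1,t_2\}$ choose $\theta\in\mathbb C$ with $\theta^2=\tau^2-3$ and put
$$A=\begin{pmatrix}\sqrt{-1}&0\\0&-\sqrt{-1}\end{pmatrix},\qquad B_\tau=\frac12\begin{pmatrix}1-\tau\sqrt{-1}&\theta\\ \theta&1+\tau\sqrt{-1}\end{pmatrix}.$$
Then $\det A=1$ and $A^2=-1$. Also $\operatorname{tr}B_\tau=1$ and $\det B_\tau=\frac14(1+\tau^2-\theta^2)=1$, so $B_\tau^2=B_\tau-1$ and $B_\tau^3=-1$. Finally $\operatorname{tr}(AB_\tau)=\tau$. Modulo $\pm1$ we have an element of order 2, an element of order 3, and a product whose trace we prescribe.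

How large can a word of length $r$ in $A,B_\tau$ be? For $\tau=t_1$ we have $\theta^2<0$, so $\theta$ is purely imaginary, $\bar\theta=-\theta$, and $B_\tau$ has the shape $\begin{pmatrix}\alpha&\eta\\-\bar\eta&\bar\alpha\end{pmatrix}$ with determinant 1. It is unitary, and so is $A$. All words have norm 1. For $\tau=t_2$ we have $\theta^2\approx106.8$ and $\|B_\tau\|\le\frac12(1+|\tau|+|\theta|)<11$. Cut a word into maximal runs of equal letters. A run of $A$'s has norm 1. A run of $B$'s is $\pm1$ or $\pm B_\tau^{\pm1}$, because $B_\tau^3=-1$, and has norm less than 11. There are at most $(r+1)/2$ runs of $B$'s, so the word has norm at most $11^{(r+1)/2}$.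

So at one of the two embeddings of $\mathbb Q(\sqrt{30})$ nothing grows, and at the other the growth is governed by $t_2$. We shall see that the words live in a quaternion order over $\mathbb Z[\sqrt{30}]$, hence in an arithmetic lattice of $\mathbf{PGL}_2(\mathbb R)$. The covolume of that lattice is controlled from below by the discriminant of the field, here $120$.

Now vary the example. For a prime $p$ the polynomial $X^2+2pX-p$ has the roots $-p\pm\sqrt{p^2+p}$. One lies in $(0,1)$ and the other in $(-2p-1,-2p)$. The polynomial is Eisenstein at $p$, so $p$ divides the discriminant of the field.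

In degree 3 take
$$f=X^3+p\,(8X^2-8X+1).$$
Then $f(0)=p>0$, $f(\frac12)=\frac18-p<0$ and $f(1)=1+p>0$, so there are two roots in $(0,1)$. Since the roots sum to $-8p$, the third root lies in $(-8p-2,-8p)$. Again $f$ is Eisenstein at $p$. Now $p$ is totally ramified in a cubic field, and $p^2$ divides the discriminant.

If this pattern continues to degree $d$, with $d-1$ roots in $(0,1)$, one root of size about $p$, and Eisenstein at $p$, then the growth per letter averaged over the $d$ embeddings is of order $(\log p)/d$, while the logarithm of the discriminant is at least $(d-1)\log p$. The two quantities differ by a factor of order $d^2$. Is a factor of $d^2$ between growth and covolume really possible, or does something in the arithmetic cut it down to $d$? That is the question of this lecture.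

## 2. Heights, arithmetic lattices, and the denominator $[k:\mathbb Q]^2$

**Heights.** Let $K$ be a number field with set of places $V_K$. For $v\in V_K$ let $|\cdot|_v$ extend the usual absolute value of $\mathbb Q$, and let $n_v=[K_v:\mathbb Q_v]$. Let $\|x\|_v$ be the maximum norm on $K^N$ for $v$ non-archimedean and the Euclidean norm for $v$ archimedean, and use the same symbol for the operator norm on $\mathbf{GL}_N(K)$. With $\log^+x=\log\max(|x|,1)$ put
$$h(A)=\frac1{[K:\mathbb Q]}\sum_{v\in V_K}n_v\log^+\|A\|_v,\qquad h(F)=\max_{A\in F}h(A),\qquad \widehat h(F)=\lim_{n\to\infty}\frac{h(F^n)}n ,$$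
where $F$ is a finite set of matrices and $F^n$ is the set of products of $n$ elements of $F$. Since $\log^+\|AB\|_v\le\log^+\|A\|_v+\log^+\|B\|_v$, the sequence $h(F^n)$ is subadditive and the limit exists.

Three examples. For $\mathrm{diag}(2,1)$ only the real place contributes, and $\widehat h=\log2$. For $\mathrm{diag}(2,\frac12)$ the real and the 2-adic place each contribute $\log 2$ per step, and $\widehat h=2\log 2$. For $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ the $n$-th power has norm of order $n$, and $\widehat h=0$.

The normalized height does not change under conjugation by a fixed matrix $g$. Each local norm changes at most by the factor $\|g\|_v\|g^{-1}\|_v$, which is 1 for almost all $v$, so $h(F^n)$ changes by a bounded amount, and division by $n$ removes it. Nor does it change when $K$ is enlarged.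

**Lattices.** Let $G=\mathbf{PGL}_2(\mathbb R)^a\times\mathbf{PGL}_2(\mathbb C)^b$ with $a+b\ge1$. Take a number field $k$ with exactly $b$ complex places and a quaternion algebra $D$ over $k$ that splits at exactly $a$ real places and is ramified at all other real places. There may be arbitrarily many of the latter. Put $\mathbf H=D^\times/k^\times$; then $\mathbf H(k\otimes_{\mathbb Q}\mathbb R)\cong G\times(\text{compact})$, and $\mathbf H(k)$ maps to $G$ through the non-compact archimedean places. Throughout
$$m=a+2b,\quad Q=3m+1\ (\ge4),\quad d=[k:\mathbb Q],\quad \mathfrak o=\mathcal O_k,\quad \Delta_k=|\mathrm{disc}(k)|,$$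
and $\mathcal E$ is the set of the $m$ embeddings $\sigma:k\to\mathbb C$ over the non-compact places. The other $d-m$ embeddings are real, and $D$ becomes the Hamilton quaternions there. $\mathrm{Ram}_f$ is the set of finite places ramified in $D$, and $\mathfrak d_D=\prod_{\mathfrak p\in\mathrm{Ram}_f}\mathfrak p$. We write $\mathrm{nrd}$, $\mathrm{trd}$ for the reduced norm and trace and $D^1$ for the elements of reduced norm 1.

For an $\mathfrak o$-order $\mathcal O\subset D$ let $\mathcal O^1=\mathcal O\cap D^1$, and let $\mathrm P\mathcal O^1$ be its image in $\mathbf H(k)$. An **arithmetic lattice** is a subgroup of $\mathbf H(k)$ commensurable with $\mathrm P\mathcal O^1$ for one (equivalently, any) order; this is the standard meaning of "commensurable with $\mathbf H(\mathcal O_k)$". **Maximal** means maximal among these. A **congruence subgroup** is an arithmetic lattice that is the intersection of $\mathbf H(k)$ with a compact open subgroup of $\mathbf H(\mathbb A_{k,f})$. The covolume is taken with respect to a fixed Haar measure on $G$. For example, $k=\mathbb Q$, $D=M_2(\mathbb Q)$,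 $\mathcal O=M_2(\mathbb Z)$ gives $\mathrm P\mathcal O^1=\mathbf{PSL}_2(\mathbb Z)$ in $\mathbf{PGL}_2(\mathbb R)$.

**Zariski density.** $G=\mathbf G(\mathbb R)$ for $\mathbf G=\mathbf{PGL}_2^a\times(\mathrm{Res}_{\mathbb C/\mathbb R}\mathbf{PGL}_2)^b$. A subset is Zariski dense in $G$ over $\mathbb R$ if every real regular function vanishing on it vanishes on $G$. For instance, the diagonal copy of $\mathbf{PGL}_2(\mathbb R)$ in $\mathbf{PGL}_2(\mathbb R)^2$ is not dense: the function $\frac{\operatorname{tr}^2}{\det}(x_1)-\frac{\operatorname{tr}^2}{\det}(x_2)$ vanishes on it. This function will reappear.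

**The representation.** To speak of heights in $\mathbf H(k)$ we fix a faithful representation $\rho:\mathbf{PGL}_2\to\mathbf{GL}_N$, choose $K\supseteq k$ splitting $D$, and apply $\rho$ to $\mathbf H(k)\subset\mathbf{PGL}_2(K)$. Every representation of $\mathbf{PGL}_2$ in characteristic 0 is conjugate to one defined over $\mathbb Q$, so we take $\rho$ over $\mathbb Q$. Since $\mathrm{diag}(\lambda,\lambda^{-1})$ and $\mathrm{diag}(\lambda^2,1)$ agree in $\mathbf{PGL}_2$, the eigenvalues of $\rho(\mathrm{diag}(\lambda,\lambda^{-1}))$ have the form $\lambda^{2j}$ with integers $j$, and the set of exponents is symmetric. Let $w\ge1$ be the largest $j$. For the adjoint representation $w=1$. All constants below may depend on $G$, $\rho$ and the Haar measure.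

**Theorem 1** (the known result, from Mikhail Belolipetsky and Sebastian Hurtado, "A strong height gap theorem for $PGL_2$", arXiv:2507.22266 (2025)). There is a constant $c_G>0$, depending only on $G$, such that for every arithmetic lattice $\Gamma\subset G$ defined over $k$ and every finite $F\subset\Gamma$, either the group generated by $F$ is not Zariski dense in $G$ over $\mathbb R$, or
$$\widehat h(F)>c_G\max\Big(\frac{\log\mathrm{covol}(\Gamma_1)}{[k:\mathbb Q]^2},\,1\Big),$$
where $\Gamma_1$ is a congruence subgroup (e.g. a maximal lattice) containing $\Gamma$.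

That paper poses as an open question whether the square can be removed: is there, for each $G$, a constant $c_G>0$ depending only on $G$ such that
$$\widehat h(F)>c_G\,\frac{\log\mathrm{covol}(\Gamma_1)}{[k:\mathbb Q]}\tag{1}$$
for every arithmetic lattice $\Gamma\subset G$ defined over $k$, every congruence subgroup $\Gamma_1\supseteq\Gamma$ and every finite $F\subset\Gamma$ generating a Zariski dense subgroup of $G$ over $\mathbb R$?

## 3. Counterexamples in every degree, and the role of the discriminant

The answer is no. Here are the statements we shall prove. The constant $\kappa_G>0$ depends only on $G$ and the Haar measure; it comes from the volume formula (V) in Section 8.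

**Theorem A.** For every $d\ge m+1$ and every prime $p>Q^d$ there are a field $k$ of degree $d$, a quaternion algebra $D/k$ as in the setup for $G$, and a two-element set $F\subset\mathbf H(k)$ such that:

1. $F$ is contained in an arithmetic lattice, and in a maximal one, which is a congruence subgroup;
2. $\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$;
3. $\widehat h(F)\le\frac wd\big(\log p+d\log8+m\log Q\big)\le\frac{7w}2\cdot\frac{\log p}d$;
4. for every arithmetic lattice $\Gamma_1\subset\mathbf H(k)$ and every $s\in(1,2]$,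
$$\log\mathrm{covol}(\Gamma_1)\ge\tfrac{3-s}2(d-1)\log p-d\log\big(16\pi^2\zeta(s)\big)+\log\kappa_G .$$

**Corollary A1.** The answer to the question is no, for every $G$. More precisely:

* (a) There is $d_0(G)$ such that for $d\ge d_0$ all examples of Theorem A satisfy $\widehat h(F)\le28w\,\log\mathrm{covol}(\Gamma_1)/d^2$ for all arithmetic $\Gamma_1\supseteq F$.
* (b) If $Q^d<p\le2Q^d$, then $\widehat h(F)\le w\log(16Q^2)$, while $\log\mathrm{covol}(\Gamma_1)/d\to\infty$ as $d\to\infty$.
* (c) For each fixed $d\ge m+1$, $\limsup_{p\to\infty}\widehat h(F)/\log\mathrm{covol}(\Gamma_1)\le\frac w{d(d-1)}$, uniformly in the choice of $\Gamma_1$.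

**Corollary A2.** Let $\varphi:\mathbb Z_{\ge m}\to\mathbb R_{>0}$. There is $c>0$ with $\widehat h(F)>c\log\mathrm{covol}(\Gamma_1)/\varphi([k:\mathbb Q])$ for all $(\Gamma,\Gamma_1,F)$ as in the question if and only if $\inf_d\varphi(d)/d^2>0$. The same holds if $\Gamma_1$ is restricted to maximal lattices.

The second theorem says which part of the covolume is responsible. For $v\notin\mathrm{Ram}_f$ finite, $\mathbf H(k_v)\cong\mathbf{PGL}_2(k_v)$ acts on its tree (recalled in Section 8). For an arithmetic lattice $\Gamma_1$ let $S(\Gamma_1)$ be the set of finite $v\notin\mathrm{Ram}_f$ such that $\Gamma_1$ fixes no vertex of the tree at $v$. It is finite by Lemma 6(c). Put $\mathfrak n(\Gamma_1)=\mathfrak d_D\prod_{\mathfrak p\in S(\Gamma_1)}\mathfrak p$.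

**Theorem B.** Let $\Gamma_1\subset\mathbf H(k)$ be an arithmetic lattice and $F\subset\Gamma_1$ finite with $\langle F\rangle$ Zariski dense in $G$ over $\mathbb R$.

1. $\log N\mathfrak n(\Gamma_1)\le d\,\big(\log24+280\,\widehat h(F)/w\big)$.
2. If $\Gamma_1$ is maximal, then $\log\mathrm{covol}(\Gamma_1)\le\log\kappa_G+\frac32\log\Delta_k+2\log N\mathfrak n(\Gamma_1)$.
3. There is $c'_G>0$ with
$$\widehat h(F)\ge c'_G\max\Big\{1,\ \frac{\log\Delta_k}{d^2},\ \frac{\log N\mathfrak n(\Gamma_1)}d\Big\},$$
and for maximal $\Gamma_1$
$$\widehat h(F)\ge c'_G\frac{\log\mathrm{covol}(\Gamma_1)-\frac32\log\Delta_k}d,\qquad\widehat h(F)\ge c'_G\frac{\log\mathrm{covol}(\Gamma_1)}{d\,(1+\log\Delta_k^{1/d})}.$$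
Thus the inequality of the question holds for maximal lattices over fields of bounded root discriminant $\Delta_k^{1/d}$.
4. For every $d\ge m+1$ there are examples of degree $d$ with $\Delta_k\to\infty$ and $\limsup\widehat h(F)/\log\Delta_k\le\frac w{d(d-1)}$, and examples of degree $d$ with $N\mathfrak d_D\to\infty$ and $\limsup\widehat h(F)/\log N\mathfrak d_D\le\frac wd$. There are also examples with $d\to\infty$ and $\widehat h(F)$ bounded. Hence none of the three terms in the maximum in (3) can be improved by an unbounded function of $d$.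

Theorem A does not use Theorem 1. Theorem 1 enters only in the "if" part of Corollary A2 and in Theorem B(3). The best value of $c_G$ is not determined here. For non-maximal congruence subgroups we claim nothing beyond Theorem A, its corollaries, Theorem B(1) and the first inequality of Theorem B(3).

## 4. Mahler measure against discriminant

**Heights seen at infinity.** We first record how the height dominates eigenvalues; this is used both in the attempt below and in Theorem B. For $x\in SL_2(\mathbb C)$ let $\lambda(x)\ge1$ be the spectral radius. Then $\rho(x)$ has spectral radius $\lambda(x)^{2w}$. For an embedding $\tilde\sigma:K\to\mathbb C$ of a field $K\supseteq k$, the sum over archimedean places unfolds as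
$$\sum_{y\mid\infty}n_y\,\phi(y)=\sum_{\tilde\sigma:K\to\mathbb C}\phi(\tilde\sigma),\tag{2}$$
and every $\sigma:k\to\mathbb C$ has $[K:k]$ extensions $\tilde\sigma$. Fix $\iota:D\to D\otimes_kK\cong M_2(K)$. If $\tilde\sigma$ extends $\sigma$, then $\tilde\sigma\circ\iota:D\to M_2(\mathbb C)$ is a unital ring homomorphism that is $\sigma$-semilinear, meaning that $c\in k$ acts as $\sigma(c)$. By Skolem–Noether any two such homomorphisms are conjugate.

**Lemma 1.** Let $(k,D)$ be as in the setup, $F\subset\mathbf H(k)$ finite and $\gamma\in F^\ell$. For $\sigma\in\mathcal E$ let $\lambda_\sigma(\gamma)$ be the spectral radius of a determinant-one lift of $\sigma(\gamma)\in\mathbf{PGL}_2(\mathbb C)$. Then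
$$L(\gamma):=\sum_{\sigma\in\mathcal E}\log\lambda_\sigma(\gamma)\le\frac{\ell d}{2w}\,\widehat h(F).$$

*Proof.* We have $\gamma^r\in F^{\ell r}$. All local terms of the height are nonnegative, operator norms dominate spectral radii, and $\tilde\sigma\rho(\gamma^r)$ has spectral radius $\lambda_\sigma(\gamma)^{2wr}$ for $\tilde\sigma\mid\sigma$. Keeping only the embeddings above $\mathcal E$ and using (2),
$$h(F^{\ell r})\ge h(\gamma^r)\ge\frac1{[K:\mathbb Q]}\sum_{\sigma\in\mathcal E}[K:k]\cdot2wr\log\lambda_\sigma(\gamma)=\frac{2wr}d\,L(\gamma).$$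
Divide by $\ell r$ and let $r\to\infty$. $\square$

**An attempt to prove (1).** Borel's formula makes the covolume of $\mathrm P\mathcal O^1$, for a maximal order $\mathcal O$, a product of $\Delta_k^{3/2}$, local factors at the ramified primes, and factors exponential in $d$. So one would first try to show $\log\Delta_k=O(d\,\widehat h(F))$. Suppose some $\gamma\in\mathcal O^1$ with class in $F^\ell$ has a trace $t=\mathrm{trd}(\gamma)$ that generates $k$. Then $t$ is an algebraic integer. If $\sigma\notin\mathcal E$, then $\sigma(\gamma)$ is a unit Hamilton quaternion and $|\sigma(t)|\le2$. If $\sigma\in\mathcal E$, then $|\sigma(t)|\le2\lambda_\sigma(\gamma)$. Writing $M(t)=\prod_\sigma\max(1,|\sigma(t)|)$ for the Mahler measure, Lemma 1 gives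
$$\log M(t)\le d\log2+L(\gamma)\le d\Big(\log2+\frac\ell{2w}\widehat h(F)\Big),$$
which is of the hoped-for size. Now pass to the discriminant. The Vandermonde matrix with rows $(1,\sigma(t),\dots,\sigma(t)^{d-1})$ has row norms at most $\sqrt d\,\max(1,|\sigma(t)|)^{d-1}$, so Hadamard's inequality yields
$$\Delta_k\le|\mathrm{disc}\,\mathbb Z[t]|\le d^d\,M(t)^{2d-2}.\tag{3}$$
The exponent $2d-2$ is where the argument stops: it produces $\log\Delta_k\lesssim d^2\,\widehat h(F)$ (up to $d\log d$), one factor $d$ too much.

Is the exponent wasteful? If one conjugate of $t$ has size $T$ and the others stay bounded and apart, that conjugate occurs in $d-1$ of the differences $\sigma(t)-\sigma'(t)$. Then $|\mathrm{disc}\,\mathbb Z[t]|$ is of order $T^{2(d-1)}$ for fixed $d$, while $M(t)$ is of order $T$. In the quadratic example of Section 1 one has $|\mathrm{disc}\,\mathbb Z[t]|=4p(p+1)$ and $2p<M(t)<2p+1$. So (3) has the right shape for $\mathbb Z[t]$. The only hope left for (1) is that $\mathbb Z[t]$ has large index in $\mathfrak o$, so that $\Delta_k$ is much smaller.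

**The way around.** This hope can be destroyed with a single prime. If $p$ is totally ramified in $k$, then $p^{d-1}\mid\Delta_k$, whatever the index. So we want $t$ to be a root of an Eisenstein polynomial at a prime $p$ comparable with the large conjugates: $f=X^d+p\,g(X)$. For large $p$, the roots of $f$ are near the roots of $g$, except for $d-\deg g$ surplus roots, which are forced to be large by the constant term. We want $n=d-m$ roots in $(0,1)$, for the compact places, and $m$ roots of modulus greater than 2, for the places of $G$. Then $\log M(f)$ is about $\log p$, the height is about $\frac1d\log p$, and $\log\Delta_k\ge(d-1)\log p$.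

The polynomial $g$ cannot be monic with all roots in $(0,1)$ and integer coefficients, because the product of the roots would be a nonzero integer. It should have $p\nmid g(0)$, and its size should be only exponential in $d$, since that costs only $O(1)$ in the height. Chebyshev polynomials shifted to $[0,1]$ do all of this.

## 5. Eisenstein polynomials with roots in prescribed places

Let $d\ge m+1$ and $n=d-m\ge1$. Let $T_n$ be the Chebyshev polynomial, $T_n(\cos\theta)=\cos n\theta$, with leading coefficient $2^{n-1}$. Put $S_n(X)=T_n(2X-1)\in\mathbb Z[X]$. It has leading coefficient $2^{2n-1}$ and $n$ roots in $(0,1)$. Also $S_n(0)=T_n(-1)=(-1)^n$, and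
$$S_n(x_l)=(-1)^l\quad\text{at}\quad x_l=\tfrac12\big(1+\cos\tfrac{l\pi}n\big)\in[0,1],\qquad0\le l\le n .$$
For $n=2$ this is the polynomial $8X^2-8X+1$ of Section 1. The remaining roots are placed by
$$P(X)=\begin{cases}\prod_{i=1}^{a-1}(X-3i)\prod_{j=1}^b(X^2+9j^2),&a\ge1,\\[2pt]\prod_{j=1}^{b-1}(X^2+9j^2),&a=0,\end{cases}\qquad g=P\,S_n .$$
Then $\deg g=d-1$ if $a\ge1$ and $\deg g=d-2$ if $a=0$; one place is always left to the surplus roots. The roots $\varrho$ of $P$ are simple, satisfy $3\le|\varrho|\le3m$, have mutual distances at least 3, and lie at distance at least 2 from $[0,1]$.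

**Lemma 2.** Let $p>Q^d$ be prime, $u\ge1$ an integer with $p\nmid u$, and $f=X^d+pu\,g(X)$. Then:

* (i) $f$ is irreducible, and for $k=\mathbb Q(t)$ with $f(t)=0$ we have $p^{d-1}\mid\Delta_k$;
* (ii) the roots of $f$ are: $n$ roots in $(0,1)$, $a$ real roots of modulus $>2$, and $b$ pairs of non-real conjugate roots of modulus $>2$;
* (iii) distinct roots of $f$ have distinct squares;
* (iv) $M(f):=\prod_{f(\tau)=0}\max(1,|\tau|)\le pu\,Q^m8^n$.

For Theorem A we take $u=1$; the parameter $u$ is needed for Theorem B(4).

*Proof.* **Arithmetic at $p$.** This step proves (i). The number $g(0)=\pm P(0)$ is up to sign a product of numbers $3i$ and $9j^2$ with $i,j\le m$, so its prime factors are at most $\max(3,m)<p$. Hence $p\nmid u\,g(0)$, the polynomial $f$ is monic because $\deg g<d$, and $f$ is Eisenstein at $p$. So $f$ is irreducible and $p\mathfrak o=\mathfrak p^d$ with $N\mathfrak p=p$. By Dedekind's theorem $\mathfrak p^{d-1}$ divides the different, whose norm is $\Delta_k$. In particular all roots of $f$ are simple.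

**Roots in $(0,1)$.** This step finds the roots for the compact places by counting sign changes. On $[0,1]$ the real polynomial $P$ has no root, hence constant sign, and $|P|\ge1$ because every root of $P$ is at distance at least 2. Therefore $|pu\,g(x_l)|\ge p>1\ge x_l^d$, and $f(x_l)$ has the sign of $pu\,g(x_l)$, which alternates with $l$. So $f$ has a root in each of the $n$ intervals $(x_{l+1},x_l)\subset(0,1)$.

**Roots near the roots of $P$.** This step finds $\deg P$ further roots by Rouché's theorem. Let $P(\varrho)=0$ and $|z-\varrho|=1$. The other roots of $P$ have distance at least 2 from $z$, so $|P(z)|\ge1$. Also $\mathrm{dist}(z,[0,1])\ge1$, so $|S_n(z)|\ge2^{2n-1}\ge1$. Since $|z|\le3m+1=Q$, we get $|pu\,g(z)|\ge p>Q^d\ge|z^d|$. So $f$ has as many zeros in the disc $|z-\varrho|<1$ as $g$, namely exactly one. These discs are pairwise disjoint, miss $[0,1]$, and are permuted by complex conjugation. For real $\varrho$ the disc is stable under conjugation, so its only root is real, and it is $>2$. For non-real $\varrho=\pm3j\sqrt{-1}$ the disc does not meet the real line,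 so the root is non-real, of modulus $>2$. In both cases the modulus is less than $|\varrho|+1\le\frac43|\varrho|$.

**Surplus roots.** This step locates what remains, using the constant term. We have found $\deg g$ roots, forming a set stable under conjugation. Let $R$ be the set of the remaining ones: one root if $a\ge1$, two if $a=0$. It is stable under conjugation. The product of all roots has modulus $pu|P(0)|$. The roots in $(0,1)$ contribute less than 1, and those near the roots of $P$ at most $(4/3)^{\deg P}|P(0)|$. Hence
$$\prod_{\tau\in R}|\tau|>p\,(3/4)^m>4^{m+1}(3/4)^m>4,$$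
since $p>Q^d\ge4^{m+1}$. If $a\ge1$, then $R$ is one real root, of modulus $>4$. The real roots of modulus $>2$ are then $(a-1)+1=a$ in number, with $b$ non-real pairs.

If $a=0$, then $P>0$ on $\mathbb R$ and $d=n+2b\equiv n\pmod2$. For $x\ge1$ both $x^d$ and $g(x)$ are positive. For $x<0$ we have $2x-1<-1$, so both $x^d$ and $g(x)$ have sign $(-1)^n$. Thus $f$ has no real root outside $[0,1)$. Two real roots in $R$ would then have product at most 1 in modulus, a contradiction. So $R$ is a non-real conjugate pair. Its common modulus $\mu$ satisfies $\mu^2>4$, hence exceeds 2, and there are $(b-1)+1=b$ pairs. This proves (ii).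

**Squares.** This step proves (iii), which will separate the factors of $G$. If two distinct roots have equal squares, they are $\tau$ and $-\tau$ (and $f(0)\ne0$). Then $f(X)$ and $f(-X)$ are irreducible with a common root, so $f(-X)=\pm f(X)$. Since $n\ge1$, $f$ has a root in $(0,1)$, hence one in $(-1,0)$, contradicting (ii).

**Mahler measure.** This step bounds the size of the large roots. By Jensen's formula $\log M(f)$ is the mean of $\log|f|$ over the unit circle, so $M(f)\le\max_{|z|=1}|f(z)|$. For $|z|=1$ each factor satisfies $|z-3i|\le1+3i\le Q$ and $|z^2+9j^2|\le(1+3j)^2\le Q^2$, so $|P(z)|\le Q^m$. Also $|S_n(z)|\le2^{2n-1}\cdot2^n$. Hence $M(f)\le1+\frac12pu\,Q^m8^n\le pu\,Q^m8^n$. $\square$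

## 6. The order generated by an element of order 2 and an element of order 3

Let $f,k,t$ be as in Lemma 2 and put $\beta=t^2-3$. At a root in $(0,1)$ we have $\beta<0$, so $\beta\ne0$. Let $D=k\langle i,j\rangle$ with $i^2=-1$, $j^2=\beta$, $ij=-ji$, so that $\mathrm{nrd}(x_0+x_1i+x_2j+x_3ij)=x_0^2+x_1^2-\beta x_2^2-\beta x_3^2$.

**The pair $(k,D)$ fits $G$.** By Lemma 2(ii) the field $k$ has $b$ complex places and $n+a$ real places. At the $n$ real places with $t\in(0,1)$ both $-1$ and $\beta$ are negative, and $D$ ramifies. At the $a$ real places with $|t|>2$ we have $\beta>0$, and $D$ splits. So $(k,D)$ is as in the setup, and $\mathcal E=\{\sigma:|\sigma(t)|>2\}$.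

**The two elements.** Put
$$A=i,\qquad B=\tfrac12(1-ti+j).$$
Then $\mathrm{nrd}A=1$ and $A^2=-1$. Next $\mathrm{trd}B=1$ and $\mathrm{nrd}B=\frac14(1+t^2-\beta)=1$, which is the reason for the choice of $\beta$. So $B^2=B-1$ and $B^3=-1$. Finally $AB=\frac12(t+i+ij)$ and $BA=\frac12(t+i-ij)$, so $\mathrm{trd}(AB)=t$ and $BA=A+t-AB$.

**They generate an order.** This step shows that all words in $A,B$ lie in one arithmetic lattice. The elements $1,A,B,AB$ form a $k$-basis of $D$. Let $\mathcal O=\mathfrak o+\mathfrak oA+\mathfrak oB+\mathfrak oAB$. It is stable under left multiplication by $A$, since $A\cdot A=-1$ and $A\cdot AB=-B$. It is stable under left multiplication by $B$, since $t\in\mathfrak o$ and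
$$BA=A+t-AB,\qquad B\cdot B=B-1,\qquad B\cdot AB=(A+t-AB)B=AB+tB-A(B-1)=A+tB .$$
As $1\in\mathcal O$, every word in $A,B$ lies in $\mathcal O$, and $\mathcal O$ equals the $\mathfrak o$-algebra generated by $A$ and $B$. So $\mathcal O$ is an order and $A,B\in\mathcal O^1$. Let $F=\{\bar A,\bar B\}\subset\mathrm P\mathcal O^1$ be the images.

**Models.** This step makes the size of $A$ and $B$ explicit at each embedding. For $\sigma:k\to\mathbb C$ put $\tau=\sigma(t)$, choose $\theta$ with $\theta^2=\tau^2-3$, and let $\iota_\sigma:D\to M_2(\mathbb C)$ be the $\sigma$-semilinear homomorphism with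
$$i\mapsto\mathrm{diag}(\sqrt{-1},-\sqrt{-1}),\qquad j\mapsto\theta\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
Then $\iota_\sigma(A)$ and $\iota_\sigma(B)$ are the matrices $A,B_\tau$ of Section 1. So $\iota_\sigma(A)\in SU(2)$ always. If $\sigma\notin\mathcal E$, then $\tau\in(0,1)$, $\theta$ is purely imaginary and $\iota_\sigma(B)\in SU(2)$ as in Section 1. If $\sigma\in\mathcal E$, then $|\tau|>2$ gives $|\theta|\le(|\tau|^2+3)^{1/2}\le|\tau|+1$, and
$$\|\iota_\sigma(B)\|\le\tfrac12(1+|\tau|+|\theta|)\le|\tau|+1\le2|\tau|.\tag{4}$$

**Lemma 3.** $\Lambda=\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$.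

*Proof.* **Passage to $\mathbb C$.** We reduce to a statement about complex groups. We have $\mathbf G(\mathbb C)=\prod_{\sigma\in\mathcal E}\mathbf{PGL}_2(\mathbb C)$, where a complex factor of $G$ embeds by $x\mapsto(x,\bar x)$. By Skolem–Noether, up to conjugation in $\mathbf G(\mathbb C)$ the embedding $\Lambda\subset G\subset\mathbf G(\mathbb C)$ is $(\iota_\sigma)_{\sigma\in\mathcal E}$. Let $M$ be the complex Zariski closure of $\Lambda$. It suffices that $M=\mathbf G(\mathbb C)$, because a real regular function vanishing on $\Lambda$ then vanishes on $\mathbf G(\mathbb C)\supset G$. Let $\mathsf S=\mathbf{PGL}_2(\mathbb C)=\mathbf{PSL}_2(\mathbb C)$, a non-abelian simple group. Projections of $M$ to subproducts are closed subgroups.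

**One factor.** We show that $M$ projects onto each factor. Let $L$ be the projection to the factor $\sigma$ and suppose $L\ne\mathsf S$. The matrix $\iota_\sigma(AB)$ has trace $\tau\notin[-2,2]$. A finite-order element of $\mathsf S$ has a lift whose eigenvalues are inverse roots of unity, with trace in $[-2,2]$. So $\iota_\sigma(AB)$ has infinite order in $\mathsf S$, and $L^\circ\ne1$. Since $\dim L^\circ\le2$, the connected group $L^\circ$ is solvable and fixes a point of $\mathbb P^1(\mathbb C)$. Its fixed set $Y$ has one or two points, as a nontrivial element of $\mathsf S$ fixes at most two, and $L$ preserves $Y$ because $L^\circ$ is normal in $L$. Now $\iota_\sigma(A),\iota_\sigma(B)$ have no common fixed point, because they generate $M_2(\mathbb C)$ as an algebra. As $\bar B$ has order 3, it fixes $Y$ pointwise. So $\bar A$ fixes no point of $Y$; hence $|Y|=2$ and $\bar A$ swaps the two points. Then $\bar A\bar B$ swaps them too. A matrix that swaps two lines has trace 0, so $\tau=0$, a contradiction.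

**Two factors.** We show that $M$ projects onto each product of two factors; here the function $\operatorname{tr}^2/\det$ of Section 2 is the only possible obstruction. Let $\sigma\ne\sigma'$ in $\mathcal E$ and let $M'\subset\mathsf S\times\mathsf S$ be the projection. It is surjective onto each factor, so $M'\cap(\mathsf S\times1)$ and $M'\cap(1\times\mathsf S)$ are normal in the respective copies of $\mathsf S$. If one of them is all of $\mathsf S$, then $M'=\mathsf S\times\mathsf S$. Otherwise both are trivial, and both projections $M'\to\mathsf S$ are bijective morphisms of complex algebraic groups, hence isomorphisms. Then $M'$ is the graph of an algebraic automorphism of $\mathbf{PGL}_2$. Such an automorphism is inner and preserves $\operatorname{tr}^2/\det$. Evaluating on $\bar A\bar B$ gives $\sigma(t)^2=\sigma'(t)^2$. But $\sigma(t)\ne\sigma'(t)$ because $k=\mathbb Q(t)$, so this contradicts Lemma 2(iii). Hence $M'=\mathsf S\times\mathsf S$.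

**All factors.** We pass from pairs to the full product with commutators. The case $m=1$ is done. For $m\ge2$ number the factors $1,\dots,m$. For $l\ge2$ let $N_l=\{x\in M:x_l=1\}$, a normal subgroup of $M$. By the previous step $\mathrm{pr}_1(N_l)=\mathsf S$. The iterated commutator $[\dots[N_2,N_3],\dots,N_m]$ (which is $N_2$ if $m=2$) lies in $\bigcap_lN_l$ and projects onto $\mathsf S$ in the first factor, because $\mathsf S$ is perfect. So $M\supseteq\mathsf S\times1\times\dots\times1$. The same holds for every factor, and $M=\mathbf G(\mathbb C)$. $\square$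

## 7. The height of $F$ is the Mahler measure of $t$ divided by $d$

**A norm formula.** Take an $SU(2)$-invariant Hermitian norm on $\mathbb C^N$, with operator norm $\|\cdot\|'$. The weight spaces of the diagonal torus are orthogonal for it, because the compact torus acts on them by distinct unitary characters. Let $x\in SL_2(\mathbb C)$ and write $x=u_1\,\mathrm{diag}(s,s^{-1})\,u_2$ with $u_1,u_2\in SU(2)$ and $s=\|x\|\ge1$. Then
$$\|\rho(x)\|'=\|\rho(\mathrm{diag}(s,s^{-1}))\|'=\|x\|^{2w}.\tag{5}$$

**Lemma 4.** For $F$ as in Section 6, $\displaystyle\widehat h(F)\le\frac wd\big(\log(pu)+d\log8+m\log Q\big)$.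

*Proof.* Let $\gamma\in\mathcal O^1$ be a product of $r$ letters from $\{A,B\}$. Fix $K\supseteq k$ and $\iota$ as in Section 4.

**Finite places.** We show that they contribute a constant independent of $r$. Let $y$ be a finite place of $K$. Since $\gamma\in\mathcal O$, the matrix $\iota(\gamma)$ is an $\mathfrak o$-combination of $\iota(1),\iota(A),\iota(B),\iota(AB)$. So its entries satisfy $|\cdot|_y\le c_y$ with $c_y$ independent of $\gamma$ and $c_y=1$ for almost all $y$. The entries of $\rho$ on $SL_2$ are fixed rational polynomials in the four matrix entries. Hence $\|\rho(\gamma)\|_y\le C_y$ with $C_y\ge1$ independent of $\gamma$ and $r$, and $C_y=1$ for almost all $y$.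

**Archimedean places.** We count runs as in Section 1. For $\tilde\sigma\mid\sigma$ the homomorphism $\tilde\sigma\circ\iota$ is conjugate to $\iota_\sigma$ by a fixed matrix, and any two norms on $\mathbb C^N$ are comparable. So (5) gives $\|\tilde\sigma\rho(\gamma)\|\le C_{\tilde\sigma}\|\iota_\sigma(\gamma)\|^{2w}$, with $C_{\tilde\sigma}\ge1$ independent of $\gamma$. If $\sigma\notin\mathcal E$, then $\|\iota_\sigma(\gamma)\|=1$. If $\sigma\in\mathcal E$, cut the word into maximal runs. An $A$-run has norm 1. A $B$-run equals $\pm1$ or $\pm B^{\pm1}$ because $B^3=-1$, so it has norm at most $\|\iota_\sigma(B)\|$; recall that $\|x^{-1}\|=\|x\|\ge1$ in $SL_2(\mathbb C)$. There are at most $(r+1)/2$ $B$-runs, so by (4) $\|\iota_\sigma(\gamma)\|\le(2|\sigma(t)|)^{(r+1)/2}$.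

**Summation.** By (2), with $C$ independent of $r$,
$$h(F^r)\le C+\frac1d\sum_{\sigma\in\mathcal E}2w\cdot\frac{r+1}2\log(2|\sigma(t)|)=C+\frac{w(r+1)}d\big(m\log2+\log M(f)\big).$$
The last equality holds because the roots outside $\mathcal E$ lie in $(0,1)$ and those in $\mathcal E$ have modulus $>2$. Divide by $r$, let $r\to\infty$, insert Lemma 2(iv), and use $m\log2+n\log8\le d\log8$. $\square$

For $p=5$ in Section 1 the same computation (root positions were checked there directly) gives $\widehat h(F)\le\frac w2\log(2|t_2|)$, that is, at most about $1.53$ for the adjoint representation.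

## 8. Every arithmetic lattice over $k$ has covolume at least about $\Delta_k^{1-\varepsilon}$

In this section $(k,D)$ is arbitrary as in the setup. We use two published results.

**(V)** (Borel, *Commensurability classes and volumes of hyperbolic 3-manifolds*, Ann. Sc. Norm. Sup. Pisa 8 (1981), §7.3; Vignéras, LNM 800, Ch. IV §1.) For a maximal order $\mathcal O'\subset D$,
$$\mathrm{covol}(\mathrm P\mathcal O'^1)=\kappa_G(4\pi^2)^{-d}\Delta_k^{3/2}\zeta_k(2)\prod_{\mathfrak p\in\mathrm{Ram}_f}(N\mathfrak p-1),$$
where $\kappa_G>0$ depends only on $G$ and the Haar measure. Its value is not used.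

**(SA)** (Strong approximation, Eichler–Kneser; Vignéras, LNM 800, Ch. III, Thm 4.3.) If $D$ is unramified at some archimedean place, then $D^1(k)$ is dense in $D^1(\mathbb A_{k,f})$. The hypothesis holds here since $a+b\ge1$.

**Trees.** For finite $v\notin\mathrm{Ram}_f$ let $\mathcal T_v$ be the tree of $\mathbf{PGL}_2(k_v)$. Its vertices correspond to the maximal orders of $D_v\cong M_2(k_v)$. We use two facts (Serre, *Trees*, Ch. II §1): the stabilizer in $D_v^\times$ of the vertex $\mathcal M$ is $k_v^\times\mathcal M^\times$, and $\mathrm{dist}(\xi,x\xi)\equiv v(\mathrm{nrd}\,x)\pmod2$ for every vertex $\xi$. Two adjacent vertices are, after conjugation, $M_2(\mathfrak o_v)$ and its conjugate by $\mathrm{diag}(1,\varpi)$ with $\varpi$ a uniformizer. Their intersection consists of the integral matrices that are upper triangular mod $\mathfrak p$.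

**Eichler datum.** This consists of a finite set $S$ of finite places disjoint from $\mathrm{Ram}_f$, and maximal orders $\mathcal O',\mathcal O''$ of $D$ with $\mathcal O'_v=\mathcal O''_v$ for $v\notin S$ and with $\mathcal O'_v,\mathcal O''_v$ adjacent, joined by the edge $e_v$, for $v\in S$. Put $E=\mathcal O'\cap\mathcal O''$. Let $N_E$ be the group of $x\in D^\times$ that fix the vertex $\mathcal O'_v$ for all finite $v\notin\mathrm{Ram}_f\cup S$ and stabilize $e_v$ for $v\in S$. Vertex and edge stabilizers in $\mathbf{PGL}_2(k_v)$ are compact and open, and $\mathbf H(k_v)$ is compact for $v\in\mathrm{Ram}_f$. So $N_E/k^\times$ is the intersection of $\mathbf H(k)$ with a compact open subgroup of $\mathbf H(\mathbb A_{k,f})$, and it is a congruence subgroup once it is known to be an arithmetic lattice (Lemma 6(a)).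

*Example.* Take $k=\mathbb Q$, $D=M_2(\mathbb Q)$, $S=\{\ell\}$ for a prime $\ell$, $\mathcal O'=M_2(\mathbb Z)$ and $\mathcal O''$ its conjugate by $\mathrm{diag}(1,\ell)$. Then $E^1=\Gamma_0(\ell)$. The group $N_E$ also contains $\mathrm{diag}(1,-1)$, of norm $-1$, and $\begin{pmatrix}0&-1\\\ell&0\end{pmatrix}$, of norm $\ell$, which inverts the edge. The image of $\Gamma_0(\ell)$ fixes both endpoints of the edge at $\ell$, so it does not have $\ell$ in its set $S(\cdot)$.

We need one estimate from algebraic number theory before the main lemma of this section.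

**Lemma 5.** For every $s>1$, $h_k\le\Delta_k^{s/2}\zeta(s)^d$, where $h_k$ is the class number; moreover $\zeta_k(s)\le\zeta(s)^d$.

*Proof.* By Minkowski's theorem every ideal class contains an integral ideal of norm at most $\frac{d!}{d^d}(\frac4\pi)^{r_2}\sqrt{\Delta_k}$. The constant is at most 1. It is 1 for $d=1$. For $d\ge2$ it is at most $(4/\pi)^{d/2}d!/d^d$, which equals $2/\pi$ at $d=2$ and decreases, since the ratio of consecutive values is $(4/\pi)^{1/2}(1+1/d)^{-d}<1$. So $h_k$ is at most the number of integral ideals of norm at most $\sqrt{\Delta_k}$, and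
$$h_k\le\sum_{\mathfrak a}\Big(\frac{\sqrt{\Delta_k}}{N\mathfrak a}\Big)^s=\Delta_k^{s/2}\zeta_k(s).$$
Above each rational prime there are at most $d$ primes, and each has an Euler factor at most that of $\zeta(s)$. Hence $\zeta_k(s)\le\zeta(s)^d$. $\square$

**Lemma 6.**

* (a) $N_E\cap D^1=E^1$, and $[N_E/k^\times:\mathrm PE^1]\le2^{|\mathrm{Ram}_f|+|S|}\,2^d\,h_k$.
* (b) $\mathrm{covol}(\mathrm PE^1)=\kappa_G(4\pi^2)^{-d}\Delta_k^{3/2}\zeta_k(2)\prod_{\mathfrak p\in\mathrm{Ram}_f}(N\mathfrak p-1)\prod_{\mathfrak p\in S}(N\mathfrak p+1)$.
* (c) For every arithmetic lattice $\Gamma_1$ the set $S(\Gamma_1)$ is finite, and $\Gamma_1\subseteq N_E/k^\times$ for an Eichler datum with $S=S(\Gamma_1)$.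
* (d) For every arithmetic lattice $\Gamma_1$ and every $s>1$: $\mathrm{covol}(\Gamma_1)\ge\kappa_G\,(16\pi^2\zeta(s))^{-d}\Delta_k^{(3-s)/2}$.
* (e) Every arithmetic lattice lies in a maximal one, and a maximal $\Gamma_1$ equals $N_E/k^\times$ for an Eichler datum with $S=S(\Gamma_1)$. In particular maximal lattices are congruence subgroups.

*Proof.* **(a), norm one elements.** We identify the norm-one part of $N_E$. Elements of $E^1$ are units in all $\mathcal O'_v$ and $\mathcal O''_v$, so $E^1\subset N_E$. Conversely let $x\in N_E$ with $\mathrm{nrd}\,x=1$; we check $x\in E_v$ for each finite $v$. For $v\in\mathrm{Ram}_f$, $E_v$ is the set of elements of integral norm, so $x\in E_v$. For $v\notin\mathrm{Ram}_f\cup S$, write $x=cy$ with $c\in k_v^\times$, $y\in E_v^\times$. Then $v(c^2)=0$, so $c$ is a unit and $x\in E_v$. For $v\in S$, $x$ cannot invert $e_v$, because it moves vertices by an even distance. So it fixes both endpoints, and as before $x\in\mathcal O'_v\cap\mathcal O''_v=E_v$. Hence $x\in E^1$.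

**(a), the index.** We bound the index by the possible norms. If $x\in N_E$ and $\mathrm{nrd}\,x=c^2$ with $c\in k^\times$, then $x/c\in N_E\cap D^1=E^1$. So $\mathrm{nrd}:N_E/k^\times\to k^\times/k^{\times2}$ has kernel $\mathrm PE^1$. With $T=\mathrm{Ram}_f\cup S$, its image lies in
$$V_T=\{c:v(c)\text{ even for all finite }v\notin T\}/k^{\times2},$$
because $x\in k_v^\times\mathcal O_v'^\times$ for $v\notin T$. Valuations mod 2 map $V_T$ to $\mathbb F_2^T$ with kernel $V_\emptyset$. On $V_\emptyset$ write $(c)=\mathfrak a^2$; then $c\mapsto[\mathfrak a]\in\mathrm{Cl}(k)$ is a well-defined homomorphism. If $\mathfrak a=(e)$, then $c/e^2$ is a unit, so the kernel is $\mathfrak o^\times/\mathfrak o^{\times2}$, of order $2^{r_1+r_2}\le2^d$. Altogether $|V_T|\le2^{|T|}2^dh_k$.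

**(b).** We compare $E$ with the maximal order $\mathcal O'$. By (SA), $\mathcal O'^1$ is dense in $\prod_v\mathcal O_v'^1$, so it surjects onto the finite coset space modulo the open subgroup $\prod_vE_v^1$, and $[\mathcal O'^1:E^1]=\prod_{v\in S}[\mathcal O_v'^1:E_v^1]$. For $v\in S$ the group $\mathcal O_v'^1\cong SL_2(\mathfrak o_v)$ acts transitively on the $N\mathfrak p+1$ points of $\mathbb P^1(\mathfrak o/\mathfrak p)$, and $E_v^1$ is the stabilizer of one of them. Since $-1\in E^1$, we get $[\mathrm P\mathcal O'^1:\mathrm PE^1]=\prod_S(N\mathfrak p+1)$. Apply (V).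

**(c).** We find a vertex or an edge preserved by $\Gamma_1$ in each tree. Fix a maximal order $\mathcal O_0$. The subgroup $\Gamma_1\cap\mathrm P\mathcal O_0^1$ has finite index in $\Gamma_1$ and fixes each vertex $\mathcal O_{0,v}$. Finitely many coset representatives, lifted to $D^\times$, lie in $\mathcal O_{0,v}^\times$ for almost all $v$. So $\Gamma_1$ fixes $\mathcal O_{0,v}$ for almost all $v$, and $S(\Gamma_1)$ is finite. For every $v$ the $\Gamma_1$-orbit of $\mathcal O_{0,v}$ is finite, and the center of the finite subtree it spans is a vertex or an edge preserved by $\Gamma_1$. For $v\notin S(\Gamma_1)$ choose a fixed vertex, equal to $\mathcal O_{0,v}$ for almost all $v$. For $v\in S(\Gamma_1)$ no vertex is fixed, so the center is an edge; choose it as $e_v$. By the local–global correspondence for lattices there are maximal orders $\mathcal O',\mathcal O''$ with these localizations, where at $v\in S(\Gamma_1)$ they are the two endpoints of $e_v$. Then $\Gamma_1\subseteq N_E/k^\times$.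

**(d).** We combine the previous parts. By (c), (a), (b) and $\zeta_k(2)\ge1$,
$$\mathrm{covol}(\Gamma_1)\ge\mathrm{covol}(N_E/k^\times)\ge\kappa_G(8\pi^2)^{-d}\,\frac{\Delta_k^{3/2}}{h_k}\prod_{\mathfrak p\in\mathrm{Ram}_f}\frac{N\mathfrak p-1}2\prod_{\mathfrak p\in S}\frac{N\mathfrak p+1}2 .$$
A factor is less than 1 only for $\mathfrak p\in\mathrm{Ram}_f$ with $N\mathfrak p=2$. It is then $\frac12$, and there are at most $d$ primes of norm 2. So the products are at least $2^{-d}$. Insert Lemma 5.

**(e).** We use that covolumes cannot decrease forever. A proper inclusion of arithmetic lattices divides the covolume by at least 2. By (d) the covolumes are bounded below for the given $k$, so ascending chains terminate, and every arithmetic lattice lies in a maximal one. By (a) the group $N_E/k^\times$ is an arithmetic lattice, so for maximal $\Gamma_1$ the inclusion in (c) is an equality. $\square$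

The loss in (d) is visible. The class number can cost $\Delta_k^{1/2}$, which leaves about $\Delta_k^{1}$ out of $\Delta_k^{3/2}$. For us this is enough: it is still a fixed power of the discriminant.

## 9. Proof of Theorem A and of its corollaries

**Theorem A.** Take $u=1$ in Sections 5 and 6. (1): $F\subset\mathrm P\mathcal O^1$, and Lemma 6(e) gives a maximal lattice containing $\mathrm P\mathcal O^1$, which is a congruence subgroup. (2) is Lemma 3. (3) is Lemma 4; for the second inequality, $Q\ge4$ gives $d\log8\le\frac32d\log Q<\frac32\log p$, and $m\log Q<\log p$. (4) is Lemma 6(d) together with $\Delta_k\ge p^{d-1}$ from Lemma 2(i). $\square$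

**Corollary A1.** With $s=2$ we have $16\pi^2\zeta(2)=\frac83\pi^4<e^6$, so Theorem A(4) gives
$$\log\mathrm{covol}(\Gamma_1)\ge\tfrac12(d-1)\log p-6d-|\log\kappa_G| .\tag{6}$$

(a) Choose $d_0\ge\max(2,m+1)$ with $\frac14d(d-1)\log4\ge6d+|\log\kappa_G|$ for all $d\ge d_0$. Since $\log p>d\log Q\ge d\log4$, the error terms in (6) are at most $\frac14(d-1)\log p$, and
$$\log\mathrm{covol}(\Gamma_1)\ge\tfrac14(d-1)\log p\ge\tfrac18d\log p\qquad(d\ge d_0).\tag{7}$$
Hence $\widehat h(F)\le\frac{7w}{2d}\log p\le\frac{7w}{2d}\cdot\frac{8\log\mathrm{covol}(\Gamma_1)}d=28w\,\frac{\log\mathrm{covol}(\Gamma_1)}{d^2}$.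

(b) A prime with $Q^d<p\le2Q^d$ exists by Bertrand's postulate. As $m\le d$, Theorem A(3) gives $\widehat h(F)\le w(\log2+\log Q+\log8+\log Q)=w\log(16Q^2)$. By (7), $\log\mathrm{covol}(\Gamma_1)/d\ge\frac18\log p\ge\frac18d\log4$ for $d\ge d_0$, which tends to infinity.

(c) Fix $d$ and $s\in(1,2]$. By Theorem A(3) the height is at most $\frac wd\log p$ plus a constant, and by Theorem A(4) the logarithm of every covolume is at least $\frac{3-s}2(d-1)\log p$ minus a constant, with constants independent of $p$ and $\Gamma_1$. So the limsup is at most $\frac{2w}{(3-s)d(d-1)}$. Let $s\to1$.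

*The negative answer.* Suppose a constant $c_G>0$ as in (1) exists. Take $d\ge d_0$ with $d>28w/c_G$, an example from Theorem A, and $\Gamma=\Gamma_1$ a maximal lattice containing $F$, which is a congruence subgroup. By (7) $\log\mathrm{covol}(\Gamma_1)>0$, so by (a)
$$\widehat h(F)\le28w\,\frac{\log\mathrm{covol}(\Gamma_1)}{d^2}<c_G\,\frac{\log\mathrm{covol}(\Gamma_1)}d,$$
while $\langle F\rangle$ is Zariski dense in $G$ over $\mathbb R$. This contradicts (1). $\square$

**Corollary A2.** *If.* Let $\varphi(d)\ge c_1d^2$ for all $d$ with $c_1>0$. If $\log\mathrm{covol}(\Gamma_1)\ge0$, Theorem 1 gives $\widehat h(F)>c_G\log\mathrm{covol}(\Gamma_1)/d^2\ge c_Gc_1\log\mathrm{covol}(\Gamma_1)/\varphi(d)$. Otherwise the right side is negative and $\widehat h(F)>c_G>0$. So $c=c_Gc_1$ works, for all congruence $\Gamma_1$ and in particular for maximal ones.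

*Only if.* Fix $d\ge m+1\ge2$. Apply the assumed inequality to the examples of Theorem A with $\Gamma=\Gamma_1$ maximal, where $\log\mathrm{covol}(\Gamma_1)>0$ for large $p$, and let $p\to\infty$. Corollary A1(c) gives $c/\varphi(d)\le\frac w{d(d-1)}$, so $\varphi(d)\ge\frac cw\,d(d-1)\ge\frac c{2w}d^2$. For the single remaining value $d=m$ we have $\varphi(m)>0$. Hence $\inf_d\varphi(d)/d^2>0$. $\square$

## 10. Commutators are divisible by $\mathfrak n(\Gamma_1)$

We turn to Theorem B. The point of part (1) is that finite primes, unlike the discriminant, cannot produce a factor $d^2$. Every prime of $\mathfrak n(\Gamma_1)$ divides one and the same nonzero algebraic integer, and the norm of that integer is a product over the embeddings, with no pairs of embeddings involved.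

For $x,y\in\mathbf{GL}_2(\mathbb C)$ or $x,y\in D^\times$ put $\delta(x,y)=\operatorname{tr}(xyx^{-1}y^{-1})-2$, with the reduced trace in $D$. It depends only on $x,y$ modulo scalars. We need short words $g_1,g_2$ in $F$ with $\delta(g_1^2,g_2^2)\ne0$. The squares are there because $g^2/\mathrm{nrd}(g)$ has norm 1.

**Lemma 7.** Let $F\subset\mathbf{PGL}_2(\mathbb C)$ be finite and generate a Zariski dense subgroup. Then there are $g_1\in F^{\ell_1}$, $g_2\in F^{\ell_2}$ with $1\le\ell_1,\ell_2\le35$ and $\delta(g_1^2,g_2^2)\ne0$.

*Proof.* **Positive words are dense.** We must do without inverses, since $F^\ell$ contains only products of elements of $F$. Let $\Sigma$ be the Zariski closure of the monoid generated by $F$; it is a closed submonoid. For $x\in\Sigma$ the decreasing chain of closed sets $x^r\Sigma$ stabilizes, so $x^r\Sigma=x^{r+1}\Sigma$ for some $r$, hence $x\Sigma=\Sigma\ni1$ and $x^{-1}\in\Sigma$. Thus $\Sigma$ is a closed group containing $F$, so $\Sigma=\mathbf{PGL}_2(\mathbb C)$.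

**A bounded length suffices.** We show that functions of degree 4 are detected by words of length at most 35. Let $V$ be the space of functions $\Psi(g)/\det(g)^2$ on $\mathbf{PGL}_2(\mathbb C)$ with $\Psi$ homogeneous of degree 4 in the four entries; $\dim V=\binom73=35$. It is stable under $(L_x\phi)(g)=\phi(xg)$. Let $U_\ell\subset V^*$ be spanned by the evaluations $\mathrm{ev}_g$ at words $g$ of length at most $\ell$ in $F$, including the empty word. Since $\mathrm{ev}_{xg}=L_x^*\mathrm{ev}_g$, we have $U_{\ell+1}=U_0+\sum_{x\in F}L_x^*U_\ell$. So $U_\ell=U_{\ell+1}$ implies $U_{\ell+1}=U_{\ell+2}$: the dimensions grow strictly until they are constant forever. Hence $U_{35}=\bigcup_\ell U_\ell$. A function in $V$ killed by all these evaluations vanishes on a dense set, so it is 0, and $U_{35}=V^*$. Thus every nonzero $\phi\in V$ is nonzero at some word of length at most 35.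

**Choice of $g_1$.** We want $g_1^2$ to be semisimple and not scalar. Apply the previous step to $\phi_1=\operatorname{tr}^2(\operatorname{tr}^2-4\det)/\det^2\in V$, which vanishes at 1. We get a nonempty word $g_1$ whose determinant-one lift has trace different from $0,\pm2$, that is, eigenvalues $\mu^{\pm1}$ with $\mu^4\ne1$. So $x=g_1^2$ is conjugate to $\mathrm{diag}(\lambda,\lambda^{-1})$ with $\lambda=\mu^2$, $\lambda^2\ne1$.

**Choice of $g_2$.** We want $g_2^2$ to share no fixed point with $x$. The function
$$\phi_2(g)=\delta(x,g^2)=\frac{\operatorname{tr}\big(xg^2x^{-1}\mathrm{adj}(g)^2\big)-2\det(g)^2}{\det(g)^2}$$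
lies in $V$ and vanishes at 1. In an eigenbasis of $x$, for $y=(y_{ij})\in SL_2(\mathbb C)$,
$$\operatorname{tr}(xyx^{-1}y^{-1})=2y_{11}y_{22}-(\lambda^2+\lambda^{-2})y_{12}y_{21},\qquad\text{so}\qquad\delta(x,y)=-y_{12}y_{21}(\lambda-\lambda^{-1})^2 .$$
For $y=\begin{pmatrix}2&1\\1&1\end{pmatrix}^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}$ this is $-9(\lambda-\lambda^{-1})^2\ne0$. So $\phi_2\ne0$, and the second step gives a nonempty word $g_2$ of length at most 35 with $\delta(g_1^2,g_2^2)\ne0$. $\square$

**Proof of Theorem B(1).** **A nonzero integer.** We produce the algebraic integer. Fix $\sigma_0\in\mathcal E$. The image $\sigma_0(\langle F\rangle)$ is Zariski dense in $\mathbf{PGL}_2(\mathbb C)$. Indeed, if a complex regular function vanishes on it, its real and imaginary parts are real regular functions on the corresponding factor $\mathbf{PGL}_2(\mathbb R)$ or $\mathbf{PGL}_2(\mathbb C)$ of $G$. By the density of $\langle F\rangle$ in $G$ they vanish on this factor, which is Zariski dense in $\mathbf{PGL}_2(\mathbb C)$. Take $g_1,g_2$ from Lemma 7 for $\sigma_0(F)$, lift them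 to $D^\times$, and take an Eichler datum from Lemma 6(c). Put
$$x=g_1^2/\mathrm{nrd}(g_1),\qquad y=g_2^2/\mathrm{nrd}(g_2),\qquad\delta=\delta(x,y).$$
Then $x,y$ have reduced norm 1 and lie in $N_E$, so $x,y\in E^1$ by Lemma 6(a). Hence $\delta=\mathrm{trd}(xyx^{-1}y^{-1})-2\in\mathfrak o$, and $\delta\ne0$ because $\sigma_0(\delta)\ne0$.

**Divisibility.** We show $\mathfrak n(\Gamma_1)\mid\delta$. Let $v=\mathfrak p\in\mathrm{Ram}_f\cup S$ with $S=S(\Gamma_1)$, and let $J_v$ be the Jacobson radical of $E_v$. The quotient $E_v/J_v$ is commutative: it is a finite field if $v\in\mathrm{Ram}_f$, and it is $(\mathfrak o/\mathfrak p)^2$ if $v\in S$, where $E_v$ consists of integral matrices upper triangular mod $\mathfrak p$. The canonical involution $z\mapsto\bar z=\mathrm{trd}(z)-z$ preserves $E_v$ and is an anti-automorphism, so it preserves $J_v$. Moreover $J_v\cap k_v=\mathfrak p\mathfrak o_v$. Since $x,y$ are units of $E_v$ with commuting images, $xyx^{-1}y^{-1}=1+z$ with $z\in J_v$, and $\delta=z+\bar z\in J_v\cap k_v=\mathfrak p\mathfrak o_v$. The primes in question are distinct,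 so $\mathfrak n(\Gamma_1)\mid\delta$ and $N\mathfrak n(\Gamma_1)\le\prod_\sigma|\sigma(\delta)|$.

**Archimedean sizes.** We bound the product by the height. For $\sigma\notin\mathcal E$ the commutator is a unit Hamilton quaternion, with trace in $[-2,2]$, so $|\sigma(\delta)|\le4$. For $\sigma\in\mathcal E$ Fricke's identity says $\delta=X^2+Y^2+Z^2-XYZ-4$, with $X,Y,Z$ the traces of $x,y,xy$. Since $|\operatorname{tr}|\le2\lambda$ and all $\lambda\ge1$,
$$|\sigma(\delta)|\le(4+4+4+8+4)\big(\lambda_\sigma(x)\lambda_\sigma(y)\lambda_\sigma(xy)\big)^2=24\big(\lambda_\sigma(x)\lambda_\sigma(y)\lambda_\sigma(xy)\big)^2 .$$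
The classes of $x,y,xy$ lie in $F^{2\ell_1},F^{2\ell_2},F^{2\ell_1+2\ell_2}$, of total length $4\ell_1+4\ell_2\le280$. Lemma 1 gives
$$\log N\mathfrak n(\Gamma_1)\le d\log24+2\big(L(x)+L(y)+L(xy)\big)\le d\log24+2\cdot280\cdot\frac d{2w}\,\widehat h(F).\qquad\square$$

## 11. Covolume from above, and the lower bound for the height

**Proof of Theorem B(2).** We bound the covolume of a maximal lattice by that of its norm-one part. By Lemma 6(e), $\Gamma_1=N_E/k^\times\supseteq\mathrm PE^1$ with $S=S(\Gamma_1)$, so $\mathrm{covol}(\Gamma_1)\le\mathrm{covol}(\mathrm PE^1)$. In Lemma 6(b) use $\zeta_k(2)\le\zeta(2)^d\le(4\pi^2)^d$ and $N\mathfrak p\pm1\le N\mathfrak p^2$. $\square$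

**Proof of Theorem B(3).** Let $\Gamma_2\supseteq\Gamma_1$ be maximal, hence congruence (Lemma 6(e)). Theorem 1 gives
$$1<\frac{\widehat h(F)}{c_G},\qquad\frac{\log\mathrm{covol}(\Gamma_2)}{d^2}<\frac{\widehat h(F)}{c_G}.\tag{8}$$

**The discriminant.** Lemma 6(d) for $\Gamma_2$ with $s=2$ and $16\pi^2\zeta(2)<e^6$ gives $\log\Delta_k\le2\log\mathrm{covol}(\Gamma_2)+12d+2|\log\kappa_G|$. Dividing by $d^2$ and using (8),
$$\frac{\log\Delta_k}{d^2}\le\big(14+2|\log\kappa_G|\big)\frac{\widehat h(F)}{c_G}.$$

**The finite primes.** By part (1) and (8), $\frac1d\log N\mathfrak n(\Gamma_1)\le\big(\frac{\log24}{c_G}+\frac{280}w\big)\widehat h(F)$. With (8) this proves the first display of (3).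

**Maximal lattices.** For maximal $\Gamma_1$ parts (2) and (1) with (8) give
$$\log\mathrm{covol}(\Gamma_1)-\tfrac32\log\Delta_k\le C_G\,d\,\widehat h(F),\qquad C_G=\frac{|\log\kappa_G|+2\log24}{c_G}+\frac{560}w .$$
Moreover $\frac32\log\Delta_k=\frac32\,d\log\Delta_k^{1/d}\le\frac3{2c_G}\,d\,\widehat h(F)\log\Delta_k^{1/d}$ by (8). Adding the two,
$$\log\mathrm{covol}(\Gamma_1)\le\max\Big(C_G,\frac3{2c_G}\Big)\,d\,\big(1+\log\Delta_k^{1/d}\big)\,\widehat h(F).$$
Take $c'_G$ to be the smallest of the constants obtained. If $\Delta_k^{1/d}$ is bounded, the last inequality is that of the question, with a constant depending also on the bound; strictness costs a factor 2 in the constant when $\log\mathrm{covol}(\Gamma_1)>0$, and otherwise $\widehat h(F)>0$ suffices. $\square$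

## 12. Three families that attain the three terms

**Proof of Theorem B(4).** **First family: the discriminant.** Take Theorem A with $d$ fixed and $p\to\infty$. Then $\widehat h(F)\le\frac wd\log p+O_d(1)$ and $\log\Delta_k\ge(d-1)\log p$, so $\limsup\widehat h(F)/\log\Delta_k\le\frac w{d(d-1)}$, and $\Delta_k\to\infty$.

**Third family: the constant.** Corollary A1(b) gives, for every $d\ge m+1$, an example with $\widehat h(F)\le w\log(16Q^2)$.

**Second family: the ramification of $D$.** Now $d$ and a prime $p>Q^d$ are fixed, and we use the free parameter $u$ to make $D=(-1,\beta)$ ramify at a prime above a large rational prime $q$. For this we want $-1$ to be a non-square at that prime and $\beta=t^2-3$ to have valuation 1.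

*Choice of $q$.* The integer $N_0=g(\sqrt3)g(-\sqrt3)$ is nonzero, since the roots of $g$ lie in $(0,1)$ or have modulus at least 3. Let $q\equiv11\pmod{12}$ be a prime with $q\nmid pN_0$; there are infinitely many by Dirichlet's theorem. Then 3 is a square and $-1$ is a non-square mod $q$. Let $r\in\mathbb Z_q^\times$ with $r^2=3$. Since $g(r)g(-r)=N_0$ is a $q$-adic unit, $g(r)\in\mathbb Z_q^\times$.

*Choice of $u$.* We want $f(r)$ to have $q$-adic valuation exactly 1. Choose $u_0\in[1,q-1]$ with $r^d+pu_0g(r)\equiv0\pmod q$, which is possible because $r$, $p$ and $g(r)$ are units. For $u\in\{u_0,u_0+q,u_0+2q\}$ the values $r^d+pu\,g(r)$ differ pairwise by $q$ or $2q$ times a unit, so at most one of them is $0$ mod $q^2$. Likewise at most one of the three $u$ is divisible by $p$, since $p\nmid2q$. So some $u<3q$ has $p\nmid u$ and $v_q(f(r))=1$ for $f=X^d+pu\,g$. Lemmas 2, 3 and 4 apply to this $f$.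

*Ramification above $q$.* In $k\otimes\mathbb Q_q=\prod_{\mathfrak q\mid q}k_{\mathfrak q}$ the norm of $r-t$ is $f(r)$, so $\sum_{\mathfrak q}f_{\mathfrak q}\,v_{\mathfrak q}(r-t)=1$, where $f_{\mathfrak q}$ is the residue degree and all terms are nonnegative. Hence there is a $\mathfrak q$ with residue field $\mathbb F_q$ and $v_{\mathfrak q}(t-r)=1$. Since $t+r\equiv2r$ is a unit at $\mathfrak q$, we get $v_{\mathfrak q}(\beta)=v_{\mathfrak q}\big((t-r)(t+r)\big)=1$. The extension $k_{\mathfrak q}(\sqrt{-1})/k_{\mathfrak q}$ is unramified quadratic, because $-1$ is a non-square in $\mathbb F_q$ and $q$ is odd. Its norms have even valuation, so $\beta$ is not a norm, and $D=(-1,\beta)_k$ ramifies at $\mathfrak q$.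

*Conclusion for this family.* We get $N\mathfrak d_D\ge q$, while Lemma 4 gives $\widehat h(F)\le\frac wd\big(\log(3pq)+d\log8+m\log Q\big)$. Letting $q\to\infty$ with $d,p$ fixed, $\limsup\widehat h(F)/\log N\mathfrak d_D\le\frac wd$.

**No term can be improved.** Suppose the first inequality of (3) held with one of the three terms multiplied by a function $\psi(d)>0$. If it is the term $1$, the third family gives $c'_G\psi(d)\le w\log(16Q^2)$ for all $d\ge m+1$. If it is $\log\Delta_k/d^2$, the first family gives $c'_G\psi(d)/d^2\le\frac w{d(d-1)}$, so $\psi(d)\le2w/c'_G$. If it is $\log N\mathfrak n(\Gamma_1)/d$, the second family gives $c'_G\psi(d)/d\le\frac wd$, because $N\mathfrak n(\Gamma_1)\ge N\mathfrak d_D$ for every $\Gamma_1\supseteq F$, so $\psi(d)\le w/c'_G$. In each case $\psi$ is bounded. $\square$
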